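\title{Completion and the dimension filtration on the Grothendieck group of a local ring}

\begin{abstract}
Let $R$ be an excellent local ring of dimension $d$ that is a homomorphic image of a regular local ring and is regular in codimension $n\ge 0$. One may ask whether the kernel of $\mathrm G(R)\to\mathrm G(\hat R)$, the map of Grothendieck groups induced by completion, lies in the subgroup generated by the modules of dimension at most $d-n-1$. We show that this holds for all such $R$ exactly when $n\le 1$ or $n\ge d-1$. For $2\le n\le d-2$ we construct normal domains essentially of finite type over $\mathbb Q$ whose kernel does not even lie in the subgroup generated by the modules of dimension at most $d-3$. The obstruction is a zero-cycle on the product of a conic and an elliptic curve over $\mathbb Q(w)$, detected by signs at two real embeddings.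
\end{abstract}

\section{The question and the answer}\label{sec:intro}

For a Noetherian ring $\Lambda$, the \emph{Grothendieck group} $\mathrm G(\Lambda)$ is the free abelian group on the symbols $[M]$, where $M$ is a finitely generated $\Lambda$-module, modulo the relations $[M_2]-[M_1]-[M_3]$ for all exact sequences $0\to M_1\to M_2\to M_3\to 0$. It carries the \emph{dimension filtration}
\[
F_i\mathrm G(\Lambda)=\langle\,[M]\ :\ \dim M\le i\,\rangle ,
\]
with $F_i\mathrm G(\Lambda)=0$ for $i<0$ and $F_i\mathrm G(\Lambda)=\mathrm G(\Lambda)$ for $i\ge\dim\Lambda$. Let $(R,\mathfrak m)$ be a Noetherian local ring with $\mathfrak m$-adic completion $\hat R$. Since $R\to\hat R$ is flat, $[M]\mapsto[M\otimes_R\hat R]$ defines a homomorphism, and we put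
\[
\mathcal K(R)=\ker\bigl(\mathrm G(R)\to\mathrm G(\hat R)\bigr).
\]
This group measures the relations among $R$-modules that come from exact sequences existing only over $\hat R$. Call a local ring \emph{admissible} if it is Noetherian, excellent, and a homomorphic image of a regular local ring; every local ring essentially of finite type over a field is admissible. The ring $R$ \emph{satisfies $(\mathrm R_n)$}, or is \emph{regular in codimension $n$}, if $R_P$ is regular for every prime $P$ with $\operatorname{ht}P\le n$. We use the following theorem and example as known facts.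

\begin{theorem}[Kamoi--Kurano]\label{thm:KK}
Let $R$ be admissible. Then $\mathcal K(R)=0$ if $R$ is Henselian, or if $R$ is the localization at the irrelevant ideal of a positively graded ring over a field, or if $R$ has only an isolated singularity.
\end{theorem}

\begin{example}\label{ex:quadric}
Let $R=\mathbb R[x,y,z,w]_{(x,y,z,w)}/(x^2+y^2-(w+1)z^2)$, a normal domain of dimension $3$, and let $P=(x,y,z)$. Then $[R/P]$ is nonzero in $\mathrm G(R)$ and lies in $\mathcal K(R)$.
\end{example}

These facts suggest that the kernel is governed by the size of the singular locus. Let $d=\dim R$. If $R$ satisfies $(\mathrm R_n)$ and $R_P$ is not regular, then $\operatorname{ht}P\ge n+1$, so $\dim R/P\le d-n-1$; hence every module supported on the singular locus has its class in $F_{d-n-1}\mathrm G(R)$. In Example~\ref{ex:quadric} the element of the kernel is of this kind: the partial derivatives of the equation vanish together exactly along $V(P)$, and $d=3$, $n=1$, $\dim R/P=1$. For $n=d-1$ the kernel vanishes by Theorem~\ref{thm:KK}. One would therefore guess a positive answer to the following question, posed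 in \cite{Dao}.

\begin{quote}
\emph{Let $R$ be admissible of dimension $d$ and satisfy $(\mathrm R_n)$. Is $\mathcal K(R)$ contained in $F_{d-n-1}\mathrm G(R)$?}
\end{quote}

The answer is no, already for $d=4$ and $n=2$.

\begin{theorem}\label{thm:A}
For all integers $d,n$ with $2\le n\le d-2$ there is a local normal domain $R$, essentially of finite type over $\mathbb Q$, of dimension $d$ and satisfying $(\mathrm R_n)$, such that $\mathcal K(R)\not\subset F_{d-3}\mathrm G(R)$. Since $d-n-1\le d-3$, the question has a negative answer for every such pair $(d,n)$.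
\end{theorem}

\begin{theorem}\label{thm:B}
Let $R$ be admissible of dimension $d$.
\begin{enumerate}
\item[(1)] Always $\mathcal K(R)\subset F_{d-1}\mathrm G(R)$.
\item[(2)] If $R$ satisfies $(\mathrm R_1)$, then $\mathcal K(R)\subset F_{d-2}\mathrm G(R)$.
\item[(3)] If $R$ satisfies $(\mathrm R_{d-1})$, then $\mathcal K(R)=0$.
\item[(4)] These bounds are optimal. For $n=0$ and $d\ge2$ there is an admissible $R$ of dimension $d$ with $(\mathrm R_0)$ and $\mathcal K(R)\not\subset F_{d-2}\mathrm G(R)$. For $1\le n\le d-2$ there is an admissible $R$ of dimension $d$ with $(\mathrm R_n)$ and $\mathcal K(R)\not\subset F_{d-3}\mathrm G(R)$.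
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:iff}
Let $n\ge0$. The inclusion $\mathcal K(R)\subset F_{d-n-1}\mathrm G(R)$ holds for all admissible $R$ of dimension $d$ with $(\mathrm R_n)$ if and only if $n\le1$ or $n\ge d-1$.
\end{corollary}

\begin{proof}
For $n=0$ and $n=1$ use parts (1) and (2) of Theorem~\ref{thm:B}. For $n\ge d-1$ the condition $(\mathrm R_n)$ implies $(\mathrm R_{d-1})$, and part (3) applies. For $2\le n\le d-2$ use Theorem~\ref{thm:A}.
\end{proof}

For $n<0$ the inclusion is trivial, as $F_{d-n-1}\mathrm G(R)=\mathrm G(R)$. The shape of the answer has a simple source. The top two layers of the filtration are read off from lengths at minimal primes and from divisor classes, and both survive completion (Section~\ref{sec:upper}). The next layer concerns cycles of codimension two, and these can die under completion even when their support is far larger than the singular locus. Section~\ref{sec:small} shows by hand how a class dies. Section~\ref{sec:surface} constructs a zero-cycle on a surface that dies in this way, and Section~\ref{sec:cone} turns it into an element of $\mathcal K(R)$.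

\section{Tools for Grothendieck groups}\label{sec:tools}

All rings and schemes are Noetherian and all modules are finitely generated. For a scheme $X$, let $\mathrm G_0(X)$ and $K_0(X)$ be the Grothendieck groups of coherent sheaves and of vector bundles, so that $\mathrm G_0(\operatorname{Spec}\Lambda)=\mathrm G(\Lambda)$. Tensor product makes $K_0(X)$ a ring and $\mathrm G_0(X)$ a module over it. We use the following facts; for (G4)--(G6) see \cite{Quillen}.
\begin{enumerate}
\item[(G1)] \emph{Prime filtrations.} A module $M$ has a finite filtration with quotients $\Lambda/Q$, $Q\in\operatorname{Supp}M$. So $F_i\mathrm G(\Lambda)$ is generated by the $[\Lambda/Q]$ with $Q$ prime and $\dim\Lambda/Q\le i$.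
\item[(G2)] \emph{Nonzerodivisors.} If $t\in\Lambda$ is a nonzerodivisor on $M$, then $[M/tM]=[M]-[M]=0$ in $\mathrm G(\Lambda)$.
\item[(G3)] \emph{Functoriality.} A flat map $\Lambda\to\Lambda'$ induces $\mathrm G(\Lambda)\to\mathrm G(\Lambda')$, and a flat morphism of schemes induces a pullback on $\mathrm G_0$. A finite map $\Lambda\to\Lambda'$ induces $\mathrm G(\Lambda')\to\mathrm G(\Lambda)$ by restriction of scalars, which preserves dimensions of modules. For a nilpotent ideal $N$, the map $\mathrm G(\Lambda/N)\to\mathrm G(\Lambda)$ is a filtered isomorphism with inverse $[M]\mapsto\sum_i[N^iM/N^{i+1}M]$.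
\item[(G4)] \emph{Localization.} For a closed subscheme $W\subset X$ the sequence $\mathrm G_0(W)\to\mathrm G_0(X)\to\mathrm G_0(X\setminus W)\to0$ is exact. For a multiplicative set $\Sigma\subset\Lambda$ the map $\mathrm G(\Lambda)\to\mathrm G(\Sigma^{-1}\Lambda)$ is surjective, with kernel generated by the $[\Lambda/Q]$ with $Q$ prime and $Q\cap\Sigma\ne\emptyset$.
\item[(G5)] \emph{Homotopy invariance.} The map $\mathrm G(\Lambda)\to\mathrm G(\Lambda[t])$ is an isomorphism.
\item[(G6)] \emph{Regular schemes.} If $X$ is regular and quasi-projective over a ring, then $K_0(X)=\mathrm G_0(X)$.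
\item[(G7)] \emph{Specialization.} For $t\in\Lambda$ the rule $[M]\mapsto[M/tM]-[0:_Mt]$ defines a homomorphism $\operatorname{sp}_t:\mathrm G(\Lambda)\to\mathrm G(\Lambda/t\Lambda)$. Indeed, the snake lemma for multiplication by $t$ on a short exact sequence gives a six-term exact sequence of $\Lambda/t\Lambda$-modules.
\end{enumerate}

Adjoining a variable raises the dimension of the ring and the filtration level of a class by one and keeps $n$. So each negative statement needs an example only in the smallest dimension.

\begin{lemma}\label{lem:variable}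
Let $(R_0,\mathfrak m_0)$ be admissible with $(\mathrm R_n)$ and $\mathcal K(R_0)\not\subset F_j\mathrm G(R_0)$. Then $R=R_0[t]_{(\mathfrak m_0,t)}$ is admissible of dimension $\dim R_0+1$, satisfies $(\mathrm R_n)$, and $\mathcal K(R)\not\subset F_{j+1}\mathrm G(R)$. If $R_0$ is a normal domain, or is essentially of finite type over $\mathbb Q$, then so is $R$.
\end{lemma}

\begin{proof}
Excellence, normality of a domain, and being essentially of finite type over $\mathbb Q$ pass to polynomial rings and localizations. If $R_0$ is a quotient of the regular local ring $(\Lambda,\mathfrak n)$, then $R$ is a quotient of $\Lambda[t]_{(\mathfrak n,t)}$. Let $Q\subset R$ be a prime of height at most $n$ and $P=Q\cap R_0$. Going-down for the flat map $R_0\to R$ gives $\operatorname{ht}P\le n$, so $(R_0)_P$ is regular, and so is $R_Q$, a localization of $(R_0)_P[t]$.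

Let $\alpha\in\mathcal K(R_0)\setminus F_j\mathrm G(R_0)$, with image $\alpha_R\in\mathrm G(R)$. The map $R_0\to R\to\hat R$ equals $R_0\to\hat R_0\to\hat R_0[[t]]=\hat R$, and the last map is flat; so $\alpha_R\in\mathcal K(R)$. Consider $\operatorname{sp}_t:\mathrm G(R)\to\mathrm G(R_0)$. For an $R_0$-module $M$, the element $t$ is a nonzerodivisor on $M\otimes_{R_0}R$ with quotient $M$, so $\operatorname{sp}_t(\alpha_R)=\alpha$. For a prime $Q$ of $R$ we have $\operatorname{sp}_t[R/Q]=[R/Q]-[R/Q]=0$ if $t\in Q$, and $\operatorname{sp}_t[R/Q]=[R/(Q,t)]$ with $\dim R/(Q,t)=\dim R/Q-1$ if $t\notin Q$. By (G1), $\operatorname{sp}_t$ maps $F_{j+1}\mathrm G(R)$ into $F_j\mathrm G(R_0)$. Hence $\alpha_R\notin F_{j+1}\mathrm G(R)$.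
\end{proof}

\section{How a class dies: two small examples}\label{sec:small}

All examples rest on the element $u=1+w$. It is not a square in $K=\mathbb Q(w)$, but it has the square root $v=1+\frac12w-\frac18w^2+\cdots$ in $\mathbb Q[[w]]$. A quadric whose equation involves $u$ can thus acquire points after completion; these give new modules and new relations. Before completion the absence of points leaves a trace of order two. The smallest case is the quadric $x^2=uy^2$ in $\mathbb P^1$.

\begin{proposition}\label{prop:n0}
Let $R=\mathbb Q[x,y,w]_{(x,y,w)}/(x^2-uy^2)$ and $P=(x,y)$. Then $R$ is a domain of dimension $2$ and $[R/P]\in\mathcal K(R)\setminus F_0\mathrm G(R)$.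
\end{proposition}

\begin{proof}
The polynomial $x^2-uy^2$ is irreducible because $uy^2$ is not a square in $K(y)$, so $R$ is a domain. In $\hat R$ the equation factors as $(x-vy)(x+vy)$, so $\hat R/(x-vy)\cong\mathbb Q[[y,w]]$. On this module $y$ is a nonzerodivisor with quotient $\hat R/P\hat R$, and $[\hat R/P\hat R]=0$ by (G2).

Let $\Lambda=R_P=K[x,y]_{(x,y)}/(x^2-uy^2)$, a one-dimensional local domain with residue field $K$. The map $\mathrm G(R)\to\mathrm G(\Lambda)$ kills $F_0\mathrm G(R)$ and sends $[R/P]$ to $[K]$, so it suffices to find a homomorphism $\lambda:\mathrm G(\Lambda)\to\mathbb Z/2$ with $\lambda([K])=1$. We want $\lambda$ to be length modulo $2$ on torsion modules and $0$ on free modules. Lengths $\ell$ below are taken over $\Lambda$.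

Since $(x/y)^2=u$, the ring $B=\Lambda[x/y]$ is finite over $\Lambda$ with the same fraction field, so $B/\Lambda$ has finite length. It is a localization of $K(\sqrt u)[y]$ whose maximal ideals contain $y$, so $B=K(\sqrt u)[y]_{(y)}$, and its residue field has length $2$. \emph{Claim: if $\psi:\Lambda^r\to\Lambda^r$ is injective, then $\ell(\operatorname{coker}\psi)$ is even.} Let $\psi_B$ and $\bar\psi$ be the induced maps on $B^r$ and $(B/\Lambda)^r$. As $\psi_B$ is injective, the snake lemma gives an exact sequence
\[
0\to\ker\bar\psi\to\operatorname{coker}\psi\to\operatorname{coker}\psi_B\to\operatorname{coker}\bar\psi\to0 .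
\]
The outer terms have equal length, being the kernel and cokernel of an endomorphism of a module of finite length. So $\ell(\operatorname{coker}\psi)=\ell(\operatorname{coker}\psi_B)$, which is twice a length over $B$.

For $M$ of rank $r$ choose an injection $\iota:\Lambda^r\to M$; its cokernel has finite length, and we set $\lambda(M)=\ell(\operatorname{coker}\iota)\bmod2$. Given a second injection $\iota'$, pick $a\ne0$ killing $\operatorname{coker}\iota$. Then $\iota'\circ a=\iota\circ\psi$ with $\psi$ injective, hence
\[
\ell(\operatorname{coker}\iota')+\ell(\Lambda^r/a\Lambda^r)=\ell(\operatorname{coker}\iota)+\ell(\operatorname{coker}\psi),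
\]
and by the claim $\lambda(M)$ does not depend on $\iota$. Given $0\to M_1\to M_2\to M_3\to0$, lift $\iota_3$ to $M_2$ and let $\iota_2$ be the sum of $\iota_1$ and this lift; the snake lemma shows that $\iota_2$ is injective and that the cokernels form a short exact sequence. So $\lambda$ is additive, and $\lambda(K)=1$.
\end{proof}

One dimension up, the quadric is the conic $x^2+y^2=uz^2$ of Example~\ref{ex:quadric}. There the vanishing after completion has the same cause: $\hat R/(y,x-vz)\cong\mathbb R[[z,w]]$, the family of lines through the new point $(v:0:1)$, and its quotient by the nonzerodivisor $z$ is $\hat R/P\hat R$.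

\begin{proof}[Proof of Theorem~\ref{thm:B}(4) for $n\le1$]
By Lemma~\ref{lem:variable} it suffices to treat $(n,d)=(0,2)$ and $(n,d)=(1,3)$. The first case is Proposition~\ref{prop:n0}, as a domain satisfies $(\mathrm R_0)$. For the second take $R$ and $P$ as in Example~\ref{ex:quadric}; a normal ring satisfies $(\mathrm R_1)$. The group $F_0\mathrm G(R)$ is generated by the class of the residue field, which is the quotient of $R/P=\mathbb R[w]_{(w)}$ by the nonzerodivisor $w$. So $F_0\mathrm G(R)=0$ by (G2), while $0\ne[R/P]\in\mathcal K(R)$.
\end{proof}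

In both examples the class that dies is supported on the singular locus, in agreement with the guess. A counterexample needs a class that dies although it is visible on the regular locus. We first determine how large such a class can be.

\section{Upper bounds: lengths and divisor classes}\label{sec:upper}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $\mathfrak p$ be a prime with $\dim R/\mathfrak p=d$. It is minimal, so $\ell_{\mathfrak p}:[M]\mapsto\ell(M_{\mathfrak p})$ is a homomorphism $\mathrm G(R)\to\mathbb Z$. It kills $F_{d-1}\mathrm G(R)$, and $\ell_{\mathfrak p}[R/\mathfrak p']=\delta_{\mathfrak p\mathfrak p'}$ for the primes $\mathfrak p'$ with $\dim R/\mathfrak p'=d$, whose classes generate $\mathrm G(R)/F_{d-1}$ by (G1). So $\bigcap_{\mathfrak p}\ker\ell_{\mathfrak p}=F_{d-1}\mathrm G(R)$, and it suffices to show that each $\ell_{\mathfrak p}$ vanishes on $\mathcal K(R)$.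

As $\dim\hat R/\mathfrak p\hat R=d$, there is a prime $\mathfrak q\supset\mathfrak p\hat R$ with $\dim\hat R/\mathfrak q=d$; it is minimal in $\hat R$. The ring $\hat R/\mathfrak q$ is a quotient of the completion of $R/(\mathfrak q\cap R)$, so $\dim R/(\mathfrak q\cap R)=d$ and $\mathfrak q\cap R=\mathfrak p$. For the flat local map $R_{\mathfrak p}\to\hat R_{\mathfrak q}$ of Artinian rings, a composition series of $M_{\mathfrak p}$ gives $\ell\bigl((M\otimes_R\hat R)_{\mathfrak q}\bigr)=\ell(M_{\mathfrak p})\cdot\ell(\hat R_{\mathfrak q}/\mathfrak p\hat R_{\mathfrak q})$. The last factor is positive, and the left side defines a homomorphism that factors through $\mathrm G(\hat R)$.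
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
If $d=0$, then $R=\hat R$. If $R$ is regular, finite free resolutions show that $[R]$ generates $\mathrm G(R)$, and the rank over the domain $\hat R$ sends $[\hat R]$ to $1$; so $\mathcal K(R)=0$. Otherwise $R_P$ is regular exactly for $P\ne\mathfrak m$, since these primes have height at most $d-1$, and Theorem~\ref{thm:KK} applies.
\end{proof}

For part (2) we need an invariant of the second layer. Let $D$ be a Noetherian normal domain. Let $\operatorname{Div}D$ be the free abelian group on the primes of height one, and for a torsion module $M$ let $\chi(M)=\sum_{\operatorname{ht}P=1}\ell(M_P)\,P$; this is additive on short exact sequences. Put $\operatorname{div}(a/a')=\chi(D/aD)-\chi(D/a'D)$ for nonzero $a,a'\in D$. The \emph{class group} $\operatorname{Cl}D$ is the quotient of $\operatorname{Div}D$ by these principal divisors. We recall two textbook facts.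
\begin{enumerate}
\item[(D1)] A nonzero ideal $J$ is a reflexive module if and only if $J=\bigcap_{\operatorname{ht}P=1}J_P$, and $J\mapsto\chi(D/J)$ is a bijection from such ideals onto the effective divisors.
\item[(D2)] There is a homomorphism $\operatorname{cl}:\mathrm G(D)\to\operatorname{Cl}D$ with $\operatorname{cl}[D]=0$ and $\operatorname{cl}[M]$ equal to the class of $\chi(M)$ for torsion $M$ \cite[Ch.~VII, \S4, no.~7]{Bourbaki}.
\end{enumerate}

\begin{lemma}\label{lem:natural}
Let $D\to D'$ be a flat injective map of Noetherian normal domains, and define $j:\operatorname{Div}D\to\operatorname{Div}D'$ by $j(P)=\chi(D'/PD')$. Then $j(\chi(M))=\chi(M\otimes_DD')$ for torsion $M$, the map $j$ induces $j:\operatorname{Cl}D\to\operatorname{Cl}D'$, and $\operatorname{cl}[M\otimes_DD']=j(\operatorname{cl}[M])$ for all $M$.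
\end{lemma}

\begin{proof}
Both sides of the first identity are additive, so by (G1) we may take $M=D/Q$ with $Q\ne0$ prime. For $\operatorname{ht}Q=1$ the identity is the definition of $j$. For $\operatorname{ht}Q\ge2$ the left side is $0$, and so is the right side: a prime $P'\supset QD'$ has $\operatorname{ht}P'\ge\operatorname{ht}(P'\cap D)\ge2$ by going-down. Taking $M=D/aD$ gives $j(\operatorname{div}a)=\operatorname{div}a$, so $j$ descends to class groups. In the last identity both sides are additive, vanish on $D$, and agree on the torsion modules $D/Q$.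
\end{proof}

\begin{lemma}\label{lem:Cl}
Let $B$ be a semilocal Noetherian normal domain such that for each maximal ideal $\mathfrak n$ the completion $\hat B_{\mathfrak n}$ of $B_{\mathfrak n}$ is a normal domain. Then $(j_{\mathfrak n}):\operatorname{Cl}B\to\prod_{\mathfrak n}\operatorname{Cl}\hat B_{\mathfrak n}$ is injective.
\end{lemma}

\begin{proof}
Let $\Delta$ be a divisor with all $j_{\mathfrak n}(\Delta)$ principal. Adding a principal divisor, we may assume that $\Delta$ is effective, say $\Delta=\chi(B/J)$ with $J$ reflexive. Duals of finitely generated modules commute with flat base change, so $J\hat B_{\mathfrak n}=J\otimes_B\hat B_{\mathfrak n}$ is reflexive, and its divisor is $j_{\mathfrak n}(\Delta)$ by Lemma~\ref{lem:natural}. This divisor is effective and principal, so by (D1) the ideal $J\hat B_{\mathfrak n}$ is principal. Then $J\otimes_BB/\mathfrak n$ is one-dimensional, and $J_{\mathfrak n}$ is principal by Nakayama's lemma. Thus $J$ is an invertible ideal of a semilocal domain, hence principal, and so is $\Delta$.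
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
If $d\le1$, then $R$ is regular and $\mathcal K(R)=0$ by part (3). Let $d\ge2$ and write $\overline{\mathrm G}(\Lambda)=\mathrm G(\Lambda)/F_{d-2}\mathrm G(\Lambda)$, with the same $d$ for all rings $\Lambda$. Completion preserves dimensions of modules, so there is a map $\overline{\mathrm G}(R)\to\overline{\mathrm G}(\hat R)$. We show that it is injective, which proves the claim. Class groups are available only for normal domains; the role of $(\mathrm R_1)$ is that $R$ differs from its normalization only in dimension at most $d-2$.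

\emph{Reduction to reduced rings.} Let $N$ be the nilradical. By (G3) the maps $\mathrm G(R/N)\to\mathrm G(R)$ and $\mathrm G(\hat R/N\hat R)\to\mathrm G(\hat R)$ are filtered isomorphisms, and they commute with completion. The ring $R/N$ is admissible, and it satisfies $(\mathrm R_1)$ because $N_P=0$ when $R_P$ is regular. So we may assume that $R$ is reduced.

\emph{Reduction to the normalization.} Let $\mathfrak p_i$ be the minimal primes of $R$, let $B_i$ be the integral closure of $R/\mathfrak p_i$ in its fraction field, and let $\tilde R=\prod_iB_i\supset R$. By excellence $\tilde R$ is finite over $R$. Let $I=\operatorname{Ann}_R(\tilde R/R)$. If $\operatorname{ht}P\le1$, then $R_P$ is regular, so $\tilde R_P=R_P$ and $P\not\supset I$. Hence all primes containing $I$ have height at least $2$, and $\dim R/I\le d-2$. Restriction of scalars induces $\overline{\mathrm G}(\tilde R)\to\overline{\mathrm G}(R)$. The rule $[M]\mapsto[M\otimes_R\tilde R]$ defines a map in the other direction: it is additive modulo $F_{d-2}$ because $\operatorname{Tor}_1^R(-,\tilde R)$ is supported in $V(I)$, and $\dim M\otimes_R\tilde R\le\dim M$.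 The two maps are mutually inverse, since the $R$-linear map $M\to M\otimes_R\tilde R$, for an $R$-module $M$, and the $\tilde R$-linear map $M'\otimes_R\tilde R\to M'$, for an $\tilde R$-module $M'$, have kernel and cokernel supported in $V(I)$. The same argument applies to $\hat R\subset\tilde R\otimes_R\hat R$, whose quotient is killed by $I\hat R$, with $\dim\hat R/I\hat R\le d-2$. Restriction of scalars commutes with $-\otimes_R\hat R$. So it suffices to show that $\overline{\mathrm G}(B)\to\overline{\mathrm G}(B\otimes_R\hat R)$ is injective for each $B=B_i$.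

\emph{The ring $B\otimes_R\hat R$.} Let $d'=\dim R/\mathfrak p_i=\dim B$. The ring $B$ is semilocal and $B\otimes_R\hat R=\prod_{\mathfrak n}\hat B_{\mathfrak n}$. Since $R/\mathfrak p_i$ is universally catenary, the dimension formula gives $\operatorname{ht}\mathfrak n=\operatorname{ht}(\mathfrak m/\mathfrak p_i)=d'$ for every $\mathfrak n$; the two transcendence degrees in the formula vanish because $B$ is finite over $R/\mathfrak p_i$. The completion of the excellent normal local ring $B_{\mathfrak n}$ is normal. So each $\hat B_{\mathfrak n}$ is a normal local domain of dimension $d'$.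

If $d'\le d-2$, then $\overline{\mathrm G}(B)=0$. If $d'=d-1$, then $\overline{\mathrm G}(B)$ is generated by $[B]$, while the rank over $\hat B_{\mathfrak n}$ kills $F_{d-2}$ and sends the image of $[B]$ to $1$; so the map is injective.

Let $d'=d$, and let $\alpha\in\mathrm G(B)$ have image $\alpha_{\mathfrak n}\in F_{d-2}\mathrm G(\hat B_{\mathfrak n})$ for all $\mathfrak n$. The complete local domain $\hat B_{\mathfrak n}$ is catenary of dimension $d$, so a prime $Q$ with $\dim\hat B_{\mathfrak n}/Q\le d-2$ has height at least $2$. By (G1) and (D2), rank and $\operatorname{cl}$ vanish on $\alpha_{\mathfrak n}$. Hence $\alpha$ has rank $0$, and $\operatorname{cl}(\alpha)=0$ by Lemmas~\ref{lem:natural} and~\ref{lem:Cl}. Let $H\subset\mathrm G(B)$ be generated by the $[B/Q]$ with $\operatorname{ht}Q\ge2$; then $H\subset F_{d-2}\mathrm G(B)$, and rank and $\operatorname{cl}$ vanish on $H$. Write $\alpha\equiv a[B]+\sum_{\operatorname{ht}P=1}n_P[B/P]$ modulo $H$. Then $a=0$ and $\sum n_PP=\operatorname{div}g-\operatorname{div}g'$ with nonzero $g,g'\in B$. In a prime filtration of $B/gB$ a prime $P$ of height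 one occurs $\ell((B/gB)_P)$ times, and all other primes have height at least $2$; the same holds for $g'$. So $\alpha\equiv[B/gB]-[B/g'B]=0$ modulo $H$, by (G2).
\end{proof}

Part (1) uses no hypothesis beyond $R$ being Noetherian and local. Part (2) uses excellence three times: for finiteness of the normalization, for the dimension formula, and for normality of $\hat B_{\mathfrak n}$. Proposition~\ref{prop:n0} shows that (2) fails without $(\mathrm R_1)$.

\section{A zero-cycle on a conic times an elliptic curve}\label{sec:surface}

By Theorem~\ref{thm:B}(2), the largest class we can hope to kill lies in $F_{d-2}$. Cones over smooth projective varieties have small singular locus and computable Grothendieck groups, but by the graded case of Theorem~\ref{thm:KK} a cone over a field has trivial kernel. We therefore use a family of cones over the discrete valuation ring $A=\mathbb Q[w]_{(w)}$, coming from a smooth projective $A$-scheme $X$ with a polarization $L$. The vertices form a curve, so $n=d-2$. A cycle of codimension two on $X$ gives a class in $F_{d-2}\mathrm G(R)$, and we shall see that this class is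 detected in $CH^2(X_K)/c_1(L)CH^1(X_K)$. We thus look for a cycle that is nonzero in this quotient and becomes trivial once $\sqrt u$ is adjoined. The conic $x^2+y^2=uz^2$ supplies half of it: its hyperplane class $\gamma$ becomes divisible by $2$ over $K(\sqrt u)$. The product of $\gamma$ with a $2$-torsion divisor class on a second curve then becomes zero. The work is to show that the product was nonzero over $K$.

\subsection*{Chow groups}
A \emph{variety} is an integral separated scheme of finite type over a field. The group $CH_i(V)$ is the free abelian group on the subvarieties of dimension $i$ modulo the cycles $\operatorname{div}(g)$, where $g$ is a nonzero rational function on a subvariety of dimension $i+1$, and $CH^q(V)=CH_{\dim V-q}(V)$. We use these standard facts for smooth quasi-projective varieties.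
\begin{enumerate}
\item[(C1)] $CH^*(V)$ is a graded ring, $c_1:\operatorname{Pic}V\to CH^1(V)$ is an isomorphism, and every morphism $f$ of such varieties has a functorial pullback $f^*$, a ring homomorphism compatible with $c_1$.
\item[(C2)] For closed $W\subset V$ the sequence $CH_i(W)\to CH_i(V)\to CH_i(V\setminus W)\to0$ is exact.
\item[(C3)] For a smooth divisor $i:\Delta\to V$ one has $i_*i^*\theta=[\Delta]\cdot\theta$.
\item[(C4)] Let $f:W\to W'$ be a proper surjection of varieties, not necessarily smooth, and $g$ a nonzero rational function on $W$. Then, as cycles, $f_*\operatorname{div}(g)=0$ if $\dim W'<\dim W$, and $f_*\operatorname{div}(g)=\operatorname{div}(N(g))$ if the dimensions agree, where $N$ is the norm of the extension of function fields \cite[Prop.~1.4]{Fulton}. In particular the degree is defined on $CH_0$ of a projective variety.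
\item[(C5)] The total Chern class $c=1+c_1+c_2+\cdots$ is a homomorphism from $K_0(V)$ to the multiplicative group $1+\bigoplus_{q\ge1}CH^q(V)$; it commutes with pullback, and $c([M])=1+c_1(M)$ for a line bundle $M$.
\end{enumerate}

\subsection*{The surface}
Let $\Gamma_K\subset\mathbb P^2_K$ be the conic $x^2+y^2=uz^2$, and let $Z_K=\operatorname{Spec}K(i)$ be its closed point $z=0$, of degree $2$. Let $E\subset\mathbb P^2_{\mathbb Q}$ be the elliptic curve $q^2r=p^3-pr^2$, with affine coordinates $\xi=p/r$, $\eta=q/r$ and affine equation $\eta^2=\xi^3-\xi$. Let $O=(0:1:0)$ and $T=(0:0:1)$. The line $p=0$ cuts out $2T+O$ and the line $r=0$ cuts out $3O$, so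
\begin{equation}\label{eq:divxi}
\operatorname{div}(\xi)=2T-2O .
\end{equation}
Let $Y=\Gamma_K\times_KE_K$, with projection $\phi:Y\to E_K$, and let $\gamma,e\in CH^1(Y)$ be the pullbacks of $c_1(\mathcal O_{\Gamma_K}(1))$ and $c_1(\mathcal O_E(1))$. By (C3), for a closed point $\mathsf y$ of $E_K$ the product $\gamma\cdot\phi^*[\mathsf y]$ is the class of the hyperplane section $z=0$ of the conic $\phi^{-1}(\mathsf y)$; so $\deg(\gamma\cdot\phi^*\delta)=2\deg\delta$ for $\delta\in\operatorname{Pic}E_K$. Our cycle is
\[
b=\gamma\cdot\phi^*([T]-[O])=[Z_K\times T]-[Z_K\times O]\in CH^2(Y)=CH_0(Y).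
\]
It has degree $0$, and $2b=0$ by \eqref{eq:divxi}, so a finer invariant than the degree is needed. It comes from real numbers: the conic has no real point when $u<0$.

Let $F=\mathbb Q(w,\xi)[\eta]/(\eta^2-\xi^3+\xi)$ be the function field of $E_K$. Choose a real number $w_0<-1$ transcendental over $\mathbb Q$, and real numbers $\xi_1\in(-1,0)$ and $\xi_2\in(1,\infty)$, each transcendental over $\mathbb Q(w_0)$. Since $\xi_k^3-\xi_k>0$, there are embeddings
\[
\sigma_k:F\to\mathbb R,\qquad w\mapsto w_0,\quad \xi\mapsto\xi_k,\quad \eta\mapsto\sqrt{\xi_k^3-\xi_k}\qquad(k=1,2).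
\]
They agree on $K$ and send $u$ to $1+w_0<0$. As $x^2+y^2=(1+w_0)z^2$ has only the zero solution in $\mathbb R$, we obtain:
\begin{equation}\label{eq:nopoint}
\text{if $F'\supset F$ is a field and some $\sigma_k$ extends to $F'\to\mathbb R$, then $\Gamma_K(F')=\emptyset$.}
\end{equation}
No such embedding exists for a field in which $u$ is a square; this is what completion destroys.

\begin{proposition}\label{prop:bnonzero}
The class $b$ is nonzero in $CH_0(Y)$.
\end{proposition}

\begin{proof}
Suppose $b=0$. Then $[Z_K\times T]-[Z_K\times O]=\sum_i\operatorname{div}(g_i)$ as cycles, where $g_i$ is a nonzero element of the function field $F_i$ of an integral curve $W_i\subset Y$. Apply $\phi_*$. By (C4) the curves contained in fibers contribute nothing, and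
\[
2T-2O=\operatorname{div}(f),\qquad f=\prod_{\phi(W_i)=E_K}N_{F_i/F}(g_i)\in F^*.
\]
By \eqref{eq:divxi}, $f/\xi$ has neither zeros nor poles on the geometrically integral projective curve $E_K$, so $f=\kappa\xi$ with $\kappa\in K^*$.

Fix $\sigma=\sigma_k$ and a curve $W_i$ with $\phi(W_i)=E_K$. The finite separable extension $F_i/F$ has $\Gamma_K(F_i)\ne\emptyset$: project the generic point of $W_i$ to $\Gamma_K$. The algebra $F_i\otimes_{F,\sigma}\mathbb R$ is a finite product of copies of $\mathbb R$ and $\mathbb C$, and a factor $\mathbb R$ would extend $\sigma$ to $F_i\to\mathbb R$, contradicting \eqref{eq:nopoint}. So the algebra is $\mathbb C^l$. If the unit $g_i\otimes1$ has components $g_{i1},\dots,g_{il}$, then $\sigma(N_{F_i/F}(g_i))=\prod_s|g_{is}|^2>0$, since norms commute with base change. Hence $\sigma_1(f)>0$ and $\sigma_2(f)>0$. But $\sigma_k(f)=\kappa(w_0)\,\xi_k$ with the same nonzero real number $\kappa(w_0)$ and $\xi_1<0<\xi_2$, a contradiction.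
\end{proof}

The proof needs a function with divisor $2T-2O$ that takes both signs on $E(\mathbb R)$. For the $2$-torsion point with $\xi=-1$ the function is $\xi+1$, which is nonnegative on the affine real points, and the argument gives nothing. Next we divide by the polarization.

\begin{proposition}\label{prop:notmultiple}
The class $b$ does not lie in $2(\gamma+e)\cdot CH^1(Y)$.
\end{proposition}

\begin{proof}
First we show $CH^1(Y)=\mathbb Z\gamma+\phi^*\operatorname{Pic}E_K$. The generic fiber of $\phi$ is the smooth conic $\Gamma_F$, of genus $0$, and $\Gamma_F$ has no $F$-point by \eqref{eq:nopoint}. By Riemann--Roch a line bundle of degree $0$ or $1$ on $\Gamma_F$ has a nonzero section; in degree $0$ the bundle is then trivial, and in degree $1$ the section would vanish at an $F$-point. As $\gamma$ has degree $2$ on $\Gamma_F$, it generates $\operatorname{Pic}\Gamma_F$. A divisor class on $Y$ that is trivial on the generic fiber is represented by a sum of prime divisors contained in closed fibers. These fibers are smooth conics, hence integral, so each such prime divisor is $\phi^*[\mathsf y]$ for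 a closed point $\mathsf y$.

Suppose $b=2(\gamma+e)(j\gamma+\phi^*\delta)$ with $j\in\mathbb Z$ and $\delta\in\operatorname{Pic}E_K$. The products $\gamma^2$ and $e\cdot\phi^*\delta$ are pulled back from $CH^2$ of a curve, so they vanish, and
\[
b=\gamma\cdot\phi^*(2\delta'),\qquad \delta'=\delta+j\,c_1(\mathcal O_E(1))\in\operatorname{Pic}E_K .
\]
Taking degrees gives $0=4\deg\delta'$, so $\delta'\in\operatorname{Pic}^0(E_K)\cong E(K)$. A point of $E(K)$ is a rational map, hence a morphism, $\mathbb P^1_{\mathbb Q}\to E$, and this is constant because $E$ has genus $1$; so $E(K)=E(\mathbb Q)$. The group $E(\mathbb Q)$ consists of $O$ and the affine points $(0,0)$, $(\pm1,0)$, all killed by $2$: this is Fermat's theorem that $1$ is not a congruent number together with the computation of the torsion, see \cite[Ch.~I]{Koblitz}. Thus $2\delta'=0$ and $b=0$, contradicting Proposition~\ref{prop:bnonzero}.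
\end{proof}

The factor $2$ cannot be dropped: $b=(\gamma+e)\cdot\phi^*([T]-[O])$, because $e\cdot\phi^*([T]-[O])=0$. This is why the polarization below is built from second Veronese embeddings.

\section{The family of cones}\label{sec:cone}

\subsection*{Two lemmas on graded rings}
The first lemma describes a cone away from its vertices.

\begin{lemma}\label{lem:torsor}
Let $S=\bigoplus_{j\ge0}S_j$ be a Noetherian graded ring generated by $S_1$ over $S_0$. Let $X=\operatorname{Proj}S$, $L=\mathcal O_X(1)$, and $U=\operatorname{Spec}S\setminus V(S_+)$. Then $U$ is the complement of the zero section in the line bundle $\mathbb L=\mathbf{Spec}_X\bigoplus_{j\ge0}L^j$ over $X$. The projection $\pi:U\to X$ is locally on $X$ a product with $\operatorname{Spec}\mathbb Z[t^{\pm1}]$; in particular it is flat, and $U$ is regular if $X$ is. For a homogeneous ideal $I$, the sheaf of $S/I$ restricts on $U$ to $\pi^*\mathcal O_{\operatorname{Proj}S/I}$.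
\end{lemma}

\begin{proof}
As $S_1$ generates the ideal $S_+$, the sets $\operatorname{Spec}S_f$ and $D_+(f)=\operatorname{Spec}S_{(f)}$ with $f\in S_1$ cover $U$ and $X$; here $S_{(f)}$ is the degree $0$ part of $S_f$. Since $f$ is a unit of degree $1$ in $S_f$, we have $\Gamma(D_+(f),L^j)=(S_f)_j=S_{(f)}f^j$. So $\mathbb L$ is $\operatorname{Spec}S_{(f)}[f]$ over $D_+(f)$, the complement of the zero section is $\operatorname{Spec}S_{(f)}[f^{\pm1}]=\operatorname{Spec}S_f$, and these identifications agree on overlaps. Finally $(S/I)_f=(S/I)_{(f)}\otimes_{S_{(f)}}S_f$, as both sides equal $\bigoplus_j(S/I)_{(f)}f^j$.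
\end{proof}

Generation in degree one matters. For $S=A[a,a',z]/(a'^2-a^3)$ with $a,a',z$ of degrees $2,3,2$, the even part is $A[a,z]$, so $\operatorname{Proj}S=\mathbb P^1_A$; but $S$ is not regular at the prime $(a,a')\not\supset S_+$.

Chern classes live on varieties, while the question concerns a local ring. The second lemma lets us pass from one to the other. The idea is that a closed set missing the vertices is pushed off to infinity by scaling the cone.

\begin{lemma}\label{lem:graded}
Let $S=\bigoplus_{j\ge0}S_j$ be a Noetherian graded ring with $(S_0,\mathfrak n)$ local, and let $\mathfrak m=\mathfrak n+S_+$. Then $\mathrm G(S)\to\mathrm G(S_{\mathfrak m})$ is an isomorphism.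
\end{lemma}

\begin{proof}
By (G4) it suffices to show $[S/Q]=0$ for each prime $Q\not\subset\mathfrak m$. An element of $Q\setminus\mathfrak m$ has a unit of $S_0$ as its part of degree $0$, so $Q$ contains some $f=1+f_1+\dots+f_l$ with $f_j\in S_j$. Let $\theta$ be the ring automorphism of $S[t^{\pm1}]$ with $\theta(t)=t$ and $\theta(s)=st^j$ for $s\in S_j$. Put $Q^\theta=\theta(QS[t^{\pm1}])$, $J=Q^\theta\cap S[t]$, and $N=S[t]/J$. Then $N\subset N_t=S[t^{\pm1}]/Q^\theta$, and $\theta$ gives a ring isomorphism $(S/Q)[t^{\pm1}]\cong N_t$ that fixes $t$. So $t$ and $t-1$ are nonzerodivisors on $N$. Modulo $t-1$ the element $t$ is a unit and $\theta$ becomes the identity, so $N/(t-1)N=N_t/(t-1)N_t=S/Q$ as $S$-modules. On the other hand $\theta(f)=1+f_1t+\dots+f_lt^l\in J$, so $N/tN=0$. The maps $\operatorname{sp}_t,\operatorname{sp}_{t-1}:\mathrm G(S[t])\to\mathrm G(S)$ both send $[M[t]]$ to $[M]$, so they are equal by (G5). Hence $[S/Q]=\operatorname{sp}_{t-1}[N]=\operatorname{sp}_t[N]=0$.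
\end{proof}

\subsection*{The ring}
Fix $m\ge0$. Let $\Gamma=\operatorname{Proj}A[x,y,z]/(x^2+y^2-uz^2)$, which is smooth over $A=\mathbb Q[w]_{(w)}$ because $2$ and $u$ are units. Let $X=\Gamma\times_{\mathbb Q}E\times_{\mathbb Q}\mathbb P^m_{\mathbb Q}$, smooth and projective over $A$ of relative dimension $m+2$, with generic fiber $X_K=Y\times\mathbb P^m$. The factor $\mathbb P^m$ serves only to raise the codimension of the vertices; on a first reading take $m=0$. Consider the trigraded ring
\[
\tilde S=\frac{A[x,y,z]}{(x^2+y^2-uz^2)}\otimes_{\mathbb Q}\frac{\mathbb Q[p,q,r]}{(q^2r-p^3+pr^2)}\otimes_{\mathbb Q}\mathbb Q[s_0,\dots,s_m]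
\]
and put
\[
S=\bigoplus_{j\ge0}\tilde S_{(2j,2j,j)},\qquad\mathfrak m=wS+S_+,\qquad R=S_{\mathfrak m}.
\]

\begin{proposition}\label{prop:ring}
The ring $S$ is generated by $S_1$ over $S_0=A$, and $\operatorname{Proj}S=X$ with $\mathcal O_X(1)=L:=\mathcal O_\Gamma(2)\boxtimes\mathcal O_E(2)\boxtimes\mathcal O_{\mathbb P^m}(1)$. The ring $R$ is a normal domain essentially of finite type over $\mathbb Q$, of dimension $d=m+4$, and it satisfies $(\mathrm R_{d-2})$.
\end{proposition}

\begin{proof}
A monomial of tridegree $(2j,2j,j)$ is a product of $j$ monomials of tridegree $(2,2,1)$, which gives the first claim. Let $x',x''\in\{x,y,z\}$, $p',p''\in\{p,q,r\}$, $s'\in\{s_0,\dots,s_m\}$. Since $(x'x''p'p''s')^2=(x'^2p'^2s')(x''^2p''^2s')$, the sets $D_+(f)$ with $f=x'^2p'^2s'$ cover $\operatorname{Proj}S$. Expanding a fraction with denominator $(x'p's')^l$ by $(x'p')^l$ shows $(S_f)_j=\tilde S[1/x'p's']_{(2j,2j,j)}$. For $j=0$ this is the coordinate ring of the open set $x'p's'\ne0$ of $X$, and for $j=1$ it is the module of sections of $L$ there.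

The first factor of $\tilde S$ is a domain, because $uz^2-y^2$ is not a square in $K(y,z)$, so that the quadric is irreducible in the factorial ring $A[x,y,z]$. The other two factors are geometrically integral over $\mathbb Q$, so $\tilde S$ is a domain. It is the quotient of a polynomial ring over $A$ by a regular sequence of length two, hence Cohen--Macaulay. It is smooth over $A$ outside $V(x,y,z)\cup V(p,q,r)$, and both sets have codimension $2$. By Serre's criterion $\tilde S$ is normal. The projection $\varrho:\tilde S\to S$ onto the tridegrees $(2j,2j,j)$ is $S$-linear. If $g,g'\in S$ and $g/g'$ is integral over $S$, then $g=g'h$ with $h\in\tilde S$, so $g=g'\varrho(h)$ and $g/g'\in S$. Thus $S$ and $R$ are normal domains.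

The ring $R$ is the localization, at a maximal ideal with residue field $\mathbb Q$, of the finitely generated $\mathbb Q$-domain defined like $S$ with $\mathbb Q[w]$ in place of $A$. Hence $d$ is the transcendence degree of $\operatorname{Frac}S$ over $\mathbb Q$, and
\begin{equation}\label{eq:htdim}
\operatorname{ht}Q+\dim R/Q=d\quad\text{for every prime $Q$ of $R$.}
\end{equation}
As $S_f=S_{(f)}[f^{\pm1}]$, the transcendence degree is $1+(m+2)+1$. Since $R/S_+R=A$, we get $\operatorname{ht}S_+R=d-1$. A prime of height at most $d-2$ therefore does not contain $S_+$, so it is a point of $U=\operatorname{Spec}S\setminus V(S_+)$, which is regular by Lemma~\ref{lem:torsor}.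
\end{proof}

\subsection*{The class $\alpha$}
Let $Z\subset\Gamma$ be the divisor $z=0$; it is $\operatorname{Spec}A[i]$, and $A[i]$ is a domain. Let $I_T,I_O\subset S$ be the homogeneous primes of the integral closed subschemes $Z\times T\times\mathbb P^m$ and $Z\times O\times\mathbb P^m$ of $X$. These subschemes dominate $\operatorname{Spec}A$, so $I_T,I_O\subset S_+\subset\mathfrak m$, and the count of transcendence degrees above gives $\dim R/I_TR=\dim R/I_OR=1+m+1=d-2$. Put
\[
\alpha=[R/I_TR]-[R/I_OR]\in F_{d-2}\mathrm G(R),
\]
and let $\alpha_S=[S/I_T]-[S/I_O]\in\mathrm G(S)$ be its preimage. With pullbacks to $X$ suppressed, the sequences $0\to\mathcal O_E(-T)\to\mathcal O_X\to\mathcal O_{\Gamma\times T\times\mathbb P^m}\to0$ and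
\[
0\to\mathcal O_\Gamma(-1)\otimes\mathcal O_{\Gamma\times T\times\mathbb P^m}\xrightarrow{\ z\ }\mathcal O_{\Gamma\times T\times\mathbb P^m}\to\mathcal O_{Z\times T\times\mathbb P^m}\to0
\]
are exact, and the same holds with $O$ in place of $T$. So in $K_0(X)=\mathrm G_0(X)$
\begin{equation}\label{eq:product}
[\mathcal O_{Z\times T\times\mathbb P^m}]=\bigl(1-[\mathcal O_\Gamma(-1)]\bigr)\bigl(1-[\mathcal O_E(-T)]\bigr),
\end{equation}
again also for $O$. By Lemma~\ref{lem:torsor}, $\alpha_S$ restricts on $U$ to $\pi^*\beta$, where
\[
\beta=\bigl(1-[\mathcal O_\Gamma(-1)]\bigr)\cdot\tau,\qquad\tau=[\mathcal O_E(-O)]-[\mathcal O_E(-T)].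
\]

\begin{proposition}\label{prop:dies}
The class $\alpha$ lies in $\mathcal K(R)$.
\end{proposition}

\begin{proof}
The ring $\hat R$ has lost the geometry of the cone, so we factor $S\to\hat R$ through a graded ring in which $u$ is a square. Let $A'=\mathbb Q[v]_{(v-1)}$, an $A$-algebra via $w\mapsto v^2-1=(v-1)(v+1)$; thus $u=v^2$. The map $A\to A'$ is an injective local map of discrete valuation rings, hence flat; $w$ generates both maximal ideals, and both residue fields are $\mathbb Q$. By induction on $j$, $A/w^jA\cong A'/w^jA'$. Let $S'=S\otimes_AA'$. Since $S/\mathfrak m^j$ is killed by $w^j$, we have $S'/\mathfrak m^jS'=(S/\mathfrak m^j)\otimes_AA'=S/\mathfrak m^j$. So $\mathfrak mS'$ is a maximal ideal and the completion of $S'_{\mathfrak mS'}$ is $\hat R$. Hence $S\to R\to\hat R$ equals a composite $S\to S'\to\hat R$ of flat maps, and it suffices to show that the image $\alpha'$ of $\alpha_S$ in $\mathrm G(S')$ is $0$. Primes on $\Gamma$, $X$, $U$, $\pi$, $\beta$ denote base change to $A'$.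

\emph{Away from the vertices.} The map $(\lambda:\mu)\mapsto(\lambda^2-\mu^2:2\lambda\mu:(\lambda^2+\mu^2)/v)$ is given by a basis of the binary quadratic forms over $A'$, and it identifies $\mathbb P^1_{A'}$ with $\Gamma'$ and $\mathcal O_{\mathbb P^1}(2)$ with $\mathcal O_{\Gamma'}(1)$. The Koszul sequence $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$ on $\mathbb P^1$ gives
\[
1-[\mathcal O_{\Gamma'}(-1)]=2\varepsilon,\qquad\varepsilon=1-[\mathcal O_{\mathbb P^1}(-1)].
\]
In $K_0(E)=\mathrm G_0(E)$ we have $\tau=[\mathcal O_T]-[\mathcal O_O]$. The structure sheaf of the divisor $2T$ is an extension of $\mathcal O_T$ by $\mathcal O_T$, so $2[\mathcal O_T]=1-[\mathcal O_E(-2T)]$, and $2[\mathcal O_O]=1-[\mathcal O_E(-2O)]$ in the same way. By \eqref{eq:divxi} the two line bundles are isomorphic, so $2\tau=0$. Therefore $\beta'=2\varepsilon\cdot\tau=\varepsilon\cdot2\tau=0$ in $K_0(X')$, and $\alpha'$ restricts to $\pi'^*\beta'=0$ on $U'=\operatorname{Spec}S'\setminus V(S'_+)$.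

\emph{At the vertices.} By (G4), $\alpha'$ comes from $\mathrm G(S'/S'_+)=\mathrm G(A')$, which is generated by $[A']$ by (G1) and (G2). So $\alpha'$ is a multiple of $[S'/S'_+]$, and this class dies as in Section~\ref{sec:small}. The point $(v:0:1)$ of $\Gamma'$, the point $T$, and $(1:0:\dots:0)$ define an $A'$-algebra map $\tilde S\otimes_AA'\to A'[t]$ with
\[
(x,y,z)\mapsto(v,0,1),\qquad(p,q,r)\mapsto(0,0,1),\qquad(s_0,s_1,\dots,s_m)\mapsto(t,0,\dots,0).
\]
It sends $S'_j$ into $A't^j$ and $z^2r^2s_0$ to $t$, so it restricts to a graded surjection $S'\to A'[t]$. The exact sequence of $S'$-modules $0\to A'[t]\xrightarrow{\,t\,}A'[t]\to S'/S'_+\to0$ gives $[S'/S'_+]=0$.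
\end{proof}

\begin{proposition}\label{prop:survives}
The class $\alpha$ does not lie in $F_{d-3}\mathrm G(R)$.
\end{proposition}

\begin{proof}
Since $K=A[1/w]$, the scheme $V=\operatorname{Spec}(S\otimes_AK)\setminus V(S_+)$ is open in $\operatorname{Spec}S$. By Lemma~\ref{lem:torsor} for $S\otimes_AK$, it is a smooth quasi-affine $K$-variety, the complement of the zero section $i:X_K\to\mathbb L$ in the line bundle $\varpi:\mathbb L\to X_K$, and $\pi=\varpi|_V$. Lemma~\ref{lem:graded} and restriction give
\[
\rho:\mathrm G(R)\cong\mathrm G(S)\to\mathrm G_0(V)=K_0(V),\qquad\rho(\alpha)=\pi^*(\beta|_{X_K}).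
\]

\emph{Step 1: $c_2$ vanishes on $\rho(F_{d-3}\mathrm G(R))$.} By (G1) and \eqref{eq:htdim}, $F_{d-3}\mathrm G(R)$ is generated by classes $[R/QR]$ with $Q\subset\mathfrak m$ a prime of $S$ of height at least $3$. Such a class corresponds to $[S/Q]$, so its image is $[\mathcal O_W]$, where $W=V(Q)\cap V$ is empty or integral of codimension at least $3$. For $k=1,2$ the class $c_k([\mathcal O_W])$ restricts to $0$ on $V\setminus W$ by (G6) and (C5), and $CH^k(V)\to CH^k(V\setminus W)$ is injective by (C2), as $W$ contains no subvariety of codimension $k$ in $V$. So $c([\mathcal O_W])$ lies in the subgroup $1+\bigoplus_{k\ge3}CH^k(V)$, and by (C5) so does $c$ of every element of $\rho(F_{d-3}\mathrm G(R))$.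

\emph{Step 2: $c_2(\rho(\alpha))=-\pi^*b_X$,} where $b_X\in CH^2(X_K)$ is the pullback of $b$. For line bundles $M,M'$ with first Chern classes $\nu,\nu'$,
\[
c\bigl((1-[M])(1-[M'])\bigr)=\frac{1+\nu+\nu'}{(1+\nu)(1+\nu')}=1-\frac{\nu\nu'}{(1+\nu)(1+\nu')}=1-\nu\nu'+(\text{degree}\ge3).
\]
Apply this to \eqref{eq:product}, where $\nu=-\gamma$ and $\nu'=-[T]$, and to its analog for $O$. Dividing, we get $c(\beta|_{X_K})=1-\gamma\cdot([T]-[O])+(\text{degree}\ge3)$.

\emph{Step 3: $\pi^*b_X\ne0$.} Suppose $\pi^*b_X=0$. By (C2), $\varpi^*b_X=i_*\omega$ for some $\omega\in CH^1(X_K)$. Since $i^*\varpi^*$ is the identity, (C3) gives $i_*\omega=i_*i^*\varpi^*\omega=[i(X_K)]\cdot\varpi^*\omega$. The ideal sheaf of the zero section is $\bigoplus_{j\ge1}L^j\cong\varpi^*L$, so $[i(X_K)]=-\varpi^*c_1(L)$. Applying $i^*$ yields $b_X=-c_1(L)\,\omega$. Pull this back along $Y=Y\times\{(1:0:\dots:0)\}\subset X_K$. There $b_X$ becomes $b$ and $c_1(L)$ becomes $2(\gamma+e)$, so $b\in2(\gamma+e)CH^1(Y)$, contradicting Proposition~\ref{prop:notmultiple}.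

By Steps 2 and 3, $c_2(\rho(\alpha))\ne0$, and by Step 1, $\alpha\notin F_{d-3}\mathrm G(R)$.
\end{proof}

For $m=0$ this is the smallest counterexample: $d=4$, $n=2$, the singular locus of $R$ lies on the curve $V(S_+R)$, and $\alpha$ is a difference of the classes of two surfaces that lies in $\mathcal K(R)$ but not in $F_1\mathrm G(R)=F_{d-n-1}\mathrm G(R)$.

\begin{proof}[Proof of Theorem~\ref{thm:A} and end of the proof of Theorem~\ref{thm:B}]
Let $2\le n\le d-2$, and let $R_0$ be the ring constructed above for $m=n-2$. By Propositions~\ref{prop:ring}, \ref{prop:dies} and~\ref{prop:survives}, it is a normal domain essentially of finite type over $\mathbb Q$, of dimension $n+2$, with $(\mathrm R_n)$ and $\mathcal K(R_0)\not\subset F_{(n+2)-3}\mathrm G(R_0)$. Applying Lemma~\ref{lem:variable} exactly $d-n-2$ times gives the ring of Theorem~\ref{thm:A}. The same ring settles Theorem~\ref{thm:B}(4) for $n\ge2$; the cases $n\le1$ were treated in Section~\ref{sec:small} and parts (1)--(3) in Section~\ref{sec:upper}.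
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki} Bourbaki, \emph{Commutative Algebra}.

\bibitem{Dao} Hailong Dao, \emph{On injectivity of maps between Grothendieck groups induced by completion}, arXiv:0710.5336 (2007).

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Koblitz} Koblitz, \emph{Introduction to Elliptic Curves and Modular Forms}.

\bibitem{Quillen} Quillen, \emph{Higher algebraic K-theory I}.

\end{thebibliography}
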